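# The proportional guess for partial list colorings, and a 14-vertex graph that breaks it

## Losing a proportional share: complete graphs, one color, equal lists

Suppose a graph can always be properly colored when every vertex has a list of $s$ colors. Now give each vertex only $t\le s$ colors. How many vertices can we still color? The first guess is the proportional one: with a fraction $t/s$ of the colors, we should color at least a fraction $t/s$ of the vertices. Let us make this precise and test it.

All graphs are finite and simple, with $n\ge1$ vertices. A *list assignment* $L$ gives each vertex $v$ a set $L(v)$ of colors. An *$L$-coloring* is a proper coloring in which each vertex $v$ gets a color from $L(v)$. A graph $G$ is *$s$-choosable* if it has an $L$-coloring for every $L$ with all lists of size $s$, and the *list-chromatic number* $\chi_\ell=\chi_\ell(G)$ is the least such $s$. Giving all vertices the same list shows $\chi\le\chi_\ell$, where $\chi$ is the chromatic number.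

**Example.** Let $K_{2,4}$ have sides $\{q,r\}$ and $\{p_{11},p_{12},p_{21},p_{22}\}$. Take $L(q)=\{a_1,a_2\}$, $L(r)=\{b_1,b_2\}$, $L(p_{ik})=\{a_i,b_k\}$. If $q$ gets $a_i$ and $r$ gets $b_k$, then $p_{ik}$ has no color left. So $K_{2,4}$ is not $2$-choosable. With lists of size $3$ we color $q$ and $r$ arbitrarily, and every other vertex still has a color. So $\chi_\ell(K_{2,4})=3$, although $\chi(K_{2,4})=2$. Keep this example in mind: the whole construction below grows out of it.

**Definition.** For a list assignment, a *partial coloring* gives some of the vertices colors from their lists so that no two adjacent colored vertices share a color. The number $\lambda_t=\lambda_t(G)$ is the minimum, over all assignments of lists of size $t$, of the maximum number of vertices colored by a partial coloring.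

The guess is a conjecture of Albertson, Grossman, and Haas, which we take from Glenn G. Chappell, "A Lower Bound for Partial List Colorings", arXiv:math/9805066 (1998):
$$\text{if } 0\le t\le\chi_\ell,\quad\text{then}\quad \lambda_t\ \ge\ \frac{tn}{\chi_\ell}. \tag{1}$$

Test it.

*The ends.* For $t=0$ both sides are $0$; for $t=\chi_\ell$ both sides are $n$.

*One color.* Let $t=1$, and let $V_c$ be the set of vertices with list $\{c\}$. The best we can do is to color a largest independent set in each $G[V_c]$. A largest independent set of $G$ meets the sets $V_c$ in independent pieces, so we color at least $\alpha(G)$ vertices; if all lists are equal we color exactly $\alpha(G)$. Hence $\lambda_1=\alpha(G)\ge n/\chi\ge n/\chi_\ell$, and (1) holds. Together with the ends, this settles $\chi_\ell\le2$.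

*Complete graphs.* In $K_s$ we have $\chi_\ell=s=n$. With lists of size $t\le s$ we can greedily color $t$ vertices, and if all lists are equal we can color no more. So $\lambda_t=t=\frac{t\cdot s}{s}$: equality. The same holds for $k$ disjoint copies of the *same* $K_s$, where $\lambda_t=kt$ and $n=ks$. (The cliques must have equal size: $K_2\sqcup K_1$ has $\chi_\ell=2$ and $\lambda_1=2>\frac32$.)

*$K_{2,4}$ with $t=2$.* The guess asks for $\frac{2\cdot 6}{3}=4$ colored vertices. In fact $\lambda_2=5$. The lists above show $\lambda_2\le5$. For the other direction drop one vertex of the side of size $4$, which leaves $K_{2,3}$. If $L(q)$ and $L(r)$ share a color, use it on both $q$ and $r$. If not, there are four choices for the colors of $(q,r)$, and each of the three other vertices spoils at most one of them. So (1) holds here with room to spare.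

*All lists equal.* If all lists are the same $t$-set, take a proper coloring with $\chi\ge t$ colors and keep the $t$ largest classes. This colors at least $tn/\chi\ge tn/\chi_\ell$ vertices. (If $t>\chi$, we color everything.)

The guess has survived, and the last case suggests a proof.

## Adding fresh colors, and why averaging is not available

Put $s=\chi_\ell$ and $j=s-t$. Given lists of size $t$, add the same $j$ fresh colors to every list. The new lists have size $s$, so $G$ has a coloring from them. Now erase all vertices that received a fresh color. The rest is a legal partial coloring from the original lists.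

How many vertices were erased? We would like at most $jn/s$, since (1) says exactly that some partial coloring leaves at most
$$n-\frac{tn}{s}=\frac{jn}{s}\tag{2}$$
vertices uncolored. When all lists are equal this works: the extended lists form one set of $s$ colors, all of them play the same role, and we may rename colors so that the $j$ smallest classes are the fresh ones. When the lists differ, the renaming is not available, because an old color sits on only some of the lists and cannot be exchanged for a fresh one. All we know is that each fresh class is an independent set, so the argument gives only $\lambda_t\ge n-j\,\alpha(G)$; and $\alpha(G)$ can be much larger than $n/s$. In the graph $G_5$ below, $\alpha=6$ while $n/s=2.8$.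

So the argument gives no control over a large independent set, and this tells us where to look for a counterexample: a large independent set whose lists are set against the rest of the graph.

## The statements

For $m\ge1$ let $H_m$ be the graph with vertex set $Q\cup R\cup P$ (disjoint), $|Q|=|R|=m$, $|P|=4$, where

* $Q$ and $R$ are cliques with no edges between them;
* $P$ is an independent set;
* every vertex of $P$ is adjacent to every vertex of $Q\cup R$.

For $s\ge3$ let $G_s$ be obtained from $H_{s-1}$ by adding two vertices: $v_Q$, adjacent exactly to the vertices of $Q$, and $v_R$, adjacent exactly to the vertices of $R$. Thus $n=|V(G_s)|=2(s-1)+4+2=2s+4$.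

For example, $H_1=K_{2,4}$. In $G_s$ the sets $Q\cup\{v_Q\}$ and $R\cup\{v_R\}$ are cliques on $s$ vertices. We have $\alpha(G_s)=6$: the set $P\cup\{v_Q,v_R\}$ is independent, and an independent set that meets $Q\cup R$ avoids $P$ and so has at most one vertex in each of the two $s$-cliques.

**Theorem 1.** $\chi_\ell(G_5)=5$, $n=14$ and $\lambda_4(G_5)\le 11<\frac{4\cdot14}{5}=11.2$. Hence the conjecture (1) is false.

**Theorem 2.** Let $s\ge5$ be odd and let $t$ be even with $0<s-t<s/4$, i.e. $\frac34s<t<s$. Then $\chi_\ell(G_s)=s$ and
$$\lambda_t(G_s)\le n-2(s-t)-1=\frac{tn}{s}-\Bigl(1-\frac{4(s-t)}{s}\Bigr)<\frac{tn}{s}.$$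
In particular (1) fails for $(\chi_\ell,t)=(s,s-1)$ for every odd $s\ge5$.

**Corollary 3.** (a) For each pair $(s,t)$ as in Theorem 2 and each $K$, there is a graph with $\chi_\ell=s$ and $\lambda_t<\frac{tn}{s}-K$. (b) Any constant $c$ such that $\lambda_t\ge c\,\frac{tn}{\chi_\ell}$ holds for all graphs and all $0\le t\le\chi_\ell$ satisfies $c\le\frac{171}{176}$.

Theorem 1 is the case $s=5$, $t=4$ of Theorem 2. The remaining pairs $(\chi_\ell,t)$, in particular those with $\chi_\ell$ even or $(\chi_\ell,t)=(3,2)$, are not settled here.

## From $K_s\sqcup K_s$ to $G_s$: what an extra vertex costs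

Throughout, $j=s-t\ge1$. Call the number of uncolored vertices the *loss*. By (2), to refute (1) for a graph with $\chi_\ell=s$ we need lists of size $t$ for which every partial coloring has loss greater than the budget $jn/s$.

Start from a tight example: $K_s\sqcup K_s$, with one list $A$ on the first clique and a disjoint list $B$ on the second. The loss is exactly $2j$, and so is the budget $j\cdot 2s/s$. Adding four vertices raises the budget to
$$\frac{j(2s+4)}{s}=2j+\frac{4j}{s}.$$
If $4j<s$, this is still less than $2j+1$. *So it is enough that four new vertices always force one more loss, provided they do not raise $\chi_\ell$.*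

How can four vertices force a loss? By the trick of $K_{2,4}$. Let $t$ be even, split $A=A_1\sqcup A_2$ and $B=B_1\sqcup B_2$ into halves, and give four new vertices $p_{ik}$ the lists $A_i\cup B_k$. If the first clique uses all of $A$ except possibly one color, it uses all of some half $A_i$; likewise the second uses all of some $B_k$. A vertex $p_{ik}$ adjacent to both cliques is then stuck.

**First attempt: join $P$ to all of both cliques.** This is $H_s$, and it fails on the choice number: $Q$ together with one vertex of $P$ is a clique on $s+1$ vertices, so $\chi_\ell\ge s+1$.

**Second attempt: shrink the cliques by one.** This is $H_{s-1}$, whose largest cliques have $s$ vertices. Its budget is $j(2s+2)/s=2j+\frac{2j}{s}$. But now the cliques are too cheap. Leave one color $\alpha_1\in A_1$ and one color $\alpha_2\in A_2$ unused on $Q$, so that $t-2$ of its $s-1$ vertices are colored and $j+1$ are lost. Use all of $B$ on $R$, so that $j-1$ vertices are lost there. Every $p_{ik}$ can take the color $\alpha_i$. The total loss is only $2j$, below the budget. The trouble is that $R$ saved a vertex by using all its $t$ colors, and this paid for the second unused color on $Q$.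

**The repair.** Hang one vertex $v_Q$ on $Q$ and one vertex $v_R$ on $R$, with the same lists $A$ and $B$, but *not* adjacent to $P$. If $Q$ uses all of $A$, then $v_Q$ is lost, so saving the last vertex of $Q$ no longer pays. The cliques $Q\cup\{v_Q\}$ and $R\cup\{v_R\}$ are the two copies of $K_s$ we started from, and $P$ sees only $s-1$ vertices of each. This graph is $G_s$.

Two things remain to be proved: the loss is at least $2j+1$, and $\chi_\ell(G_s)=s$. The second is the main work.

## The lists $A$, $B$, $A_i\cup B_k$ lose $2j+1$ vertices

Let $2\le t<s$ with $t$ even and $j=s-t\ge1$. Take disjoint color sets $A=A_1\sqcup A_2$ and $B=B_1\sqcup B_2$ with $|A_1|=|A_2|=|B_1|=|B_2|=t/2$, and write $P=\{p_{11},p_{12},p_{21},p_{22}\}$. Give the list $A$ to every vertex of $Q\cup\{v_Q\}$, the list $B$ to every vertex of $R\cup\{v_R\}$, and the list $A_i\cup B_k$ to $p_{ik}$. All lists have size $t$. For $s=5$, $t=4$ we may take $A=\{1,2,3,4\}$ and $B=\{5,6,7,8\}$, and then the lists on $P$ are $\{1,2,5,6\},\{1,2,7,8\},\{3,4,5,6\},\{3,4,7,8\}$.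

**Proposition 4.** Every partial coloring of $G_s$ from these lists leaves at least $2j+1$ vertices uncolored.

*Proof.* **Step 1: count the loss on each side in terms of its unused colors.** Let $D\subseteq A$ be the set of colors of $A$ not used on $Q$, and $D'\subseteq B$ the set of colors of $B$ not used on $R$; put $a=|D|$, $b=|D'|$. The colored vertices of $Q$ carry distinct colors, since $Q$ is a clique, and these colors are exactly $A\setminus D$. So exactly $t-a$ of the $s-1$ vertices of $Q$ are colored, and $s-1-(t-a)=j-1+a$ are not. If $a=0$, every color of $v_Q$'s list appears on a neighbor of $v_Q$, so $v_Q$ is uncolored too. Hence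
$$Q\cup\{v_Q\}\text{ has at least } j-1+\max(1,a) \text{ uncolored vertices,}$$
and likewise $R\cup\{v_R\}$ has at least $j-1+\max(1,b)$.

**Step 2: dispose of the case of many unused colors.** If $a\ge2$ or $b\ge2$, Step 1 gives a loss of at least $(j-1+2)+(j-1+1)=2j+1$.

**Step 3: find the extra lost vertex otherwise.** Let $a\le1$ and $b\le1$. By Step 1 the two sides lose at least $2j$ vertices together. The set $D$ has at most one element, so it misses some half $A_i$; likewise $D'$ misses some $B_k$. Then every color of $A_i$ appears on $Q$ and every color of $B_k$ appears on $R$. Since $p_{ik}$ is adjacent to all of $Q\cup R$ and has list $A_i\cup B_k$, it is uncolored. The loss is at least $2j+1$. $\blacksquare$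

For this assignment the bound is attained. Color $v_Q$ with some $\alpha\in A$ and $v_R$ with some $\beta\in B$; use the $t-1$ colors of $A\setminus\{\alpha\}$ on $Q$ and those of $B\setminus\{\beta\}$ on $R$; color the three vertices of $P$ whose lists contain $\alpha$ or $\beta$. Each of $Q$ and $R$ loses $s-1-(t-1)=j$ vertices, and $P$ loses one.

For $s=3$, $t=2$ the loss $3$ is below the budget $\frac{10}{3}$, so these lists do not refute (1) on $G_3$. The first odd $s$ for which $4j<s$ is possible is $s=5$, with $j=1$.

## A $d\times d$ grid and four rectangles: why parity enters

Now we turn to $\chi_\ell(G_s)\le s$. The vertices $v_Q$ and $v_R$ have degree $s-1$ and can be colored last, so with $m=s-1$ the question is whether $H_m$ is $(m+1)$-choosable.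

The obvious enemy is the list assignment we have just used, now with lists of size $d:=m+1$. Put one $d$-set $U$ on all of $Q$ and a disjoint $d$-set $V$ on all of $R$. A coloring of $Q\cup R$ uses all of $U$ except one color $u$ and all of $V$ except one color $v$, so it amounts to choosing a cell $(u,v)$ of the $d\times d$ grid $U\times V$. If $L(p)\subseteq U\cup V$, the vertex $p\in P$ can be colored exactly when $u\in L(p)$ or $v\in L(p)$. So $p$ *blocks* the cells with $u,v\notin L(p)$, and these form a rectangle with sides $d-x$ and $d-y$, where $x=|L(p)\cap U|$, $y=|L(p)\cap V|$ and $x+y\ge d$. The sides sum to at most $d$, so the area is at most $d^2/4$. Four vertices can block all $d^2$ cells only if each blocks exactly a quarter, a square of side $d/2$. This needs $d$ even.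

If $d$ is even, that is, $m$ is odd, it can be done: split $U=A_1\sqcup A_2$ and $V=B_1\sqcup B_2$ into halves and take the four lists $A_i\cup B_k$. The vertex $p_{ik}$ blocks the quarter $A_{3-i}\times B_{3-k}$, and the four quarters cover the grid. So for $m$ odd, $H_m$ is not $(m+1)$-choosable; for $m=1$ this is the $K_{2,4}$ example. Consequently for $s$ even $G_s$ is not $s$-choosable, and the construction does not apply.

For $m$ even the enemy fails by parity. We must show that no *other* assignment is worse, and we do this by induction on $m$. The induction step changes the parity of $m$, so the statement needs to say something for odd $m$ as well. The grid tells us what: in the bad case all four lists on $P$ have size exactly $m+1$.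

**Proposition 5.** Let $m\ge1$ and let $L$ be a list assignment on $H_m$ with $|L(v)|\ge m+1$ for every vertex $v$. If $m$ is even, then $H_m$ is $L$-colorable. If $m$ is odd and $H_m$ is not $L$-colorable, then $|L(p)|=m+1$ for every $p\in P$.

The proof takes the next two sections. For a set $S$ of vertices write $L(S)=\bigcup_{v\in S}L(v)$, and put $E_Q=L(Q)$, $E_R=L(R)$. We use induction on $m$. It is needed only in Step 1, where the case $m=1$ is treated directly; everything after Step 1 is direct for all $m\ge 1$.

## Proof of Proposition 5: reduction to disjoint palettes

**Step 1: remove the case in which $Q$ and $R$ share a color.** Suppose $c\in L(q)\cap L(r)$ with $q\in Q$, $r\in R$. We show that $H_m$ is $L$-colorable.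

If $c\in L(p)$ for all $p\in P$, color all four vertices of $P$ with $c$, which is allowed as $P$ is independent. Each vertex of $Q\cup R$ keeps at least $m$ colors. There are no edges between the $m$-cliques $Q$ and $R$, so each of them can be colored greedily.

Otherwise some $p_0\in P$ has $c\notin L(p_0)$. Color $q$ and $r$, which are nonadjacent, with $c$; delete them, and delete $c$ from all remaining lists.

* If $m=1$, only $P$ remains. Each $p\in P$ still has at least $2-1=1$ color, and $P$ is independent. Done.
* If $m\ge2$, what remains is $H_{m-1}$ with lists of size at least $m=(m-1)+1$, and the list of $p_0$ lost nothing, so it has size at least $m+1$. Apply the induction hypothesis. If $m-1$ is even, the rest is colorable. If $m-1$ is odd, non-colorability would force every list on $P$ to have size exactly $m$, which is false for $p_0$. So it is colorable again.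

This is where the statement for odd $m$ pays off: $p_0$ carries a spare color into the odd case.

From now on $E_Q\cap E_R=\emptyset$.

**Step 2: discard the vertices of $P$ that never cause trouble.** Let $P'$ be the set of $p\in P$ such that $L(p)\subseteq E_Q\cup E_R$ and $L(p)$ meets both $E_Q$ and $E_R$. We claim that any coloring of $Q\cup R\cup P'$ extends to all of $P$. Let $p\in P\setminus P'$. If $L(p)$ has a color outside $E_Q\cup E_R$, no neighbor of $p$ uses it, so give it to $p$. Otherwise $L(p)\subseteq E_Q\cup E_R$ and it misses one of the two sets, so it lies in the other, say $L(p)\subseteq E_Q$. Vertices of $R$ use colors of $E_R$, which are not in $L(p)$, so only the $m$ neighbors in $Q$ can use colors of $L(p)$. Since $|L(p)|\ge m+1$, a color is left. The same argument applies with $R$ in place of $Q$. Hence it suffices to color $Q\cup R\cup P'$.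

**Step 3: translate the task into one about sets of forbidden colors.** We color $P'$ first. Each $p\in P'$ may take a color from $E_Q$ or one from $E_R$, as we wish. Let $C_Q\subseteq E_Q$ and $C_R\subseteq E_R$ be the sets of colors used on $P'$. Because $E_Q\cap E_R=\emptyset$, the vertices of $Q$ are hindered only by $C_Q$ and those of $R$ only by $C_R$. Call $C_Q$ *good* if the clique $Q$ can be colored from the lists $L(q)\setminus C_Q$, and *bad* otherwise; similarly for $C_R$ and $R$. The coloring of $P'$ extends to $Q\cup R$ exactly when $C_Q$ and $C_R$ are both good.

Coloring a clique from lists means choosing distinct representatives. So by Hall's theorem (sets have distinct representatives if and only if any $k$ of them have a union of size at least $k$), $C_Q$ is bad if and only if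
$$|L(S)\setminus C_Q|\le|S|-1\quad\text{for some nonempty } S\subseteq Q. \tag{3}$$
Such an $S$ is called *violating*. Call $Q$ *rigid* if all lists on $Q$ equal one set of size $m+1$; similarly for $R$.

*Example.* Let $m=2$. If both lists on $Q$ are $\{1,2,3\}$, then $Q$ is rigid and $\{1,2\}$ is bad, since both vertices are left with $\{3\}$. If the lists are $\{1,2,3\}$ and $\{1,2,4\}$, then $\{1,2\}$ is good, while $\{1,2,3\}$ is bad because it swallows a whole list.

**Lemma 6.** (i) If $|C_Q|\le1$, then $C_Q$ is good. (ii) If $|C_Q|=2$ and $Q$ is not rigid, then $C_Q$ is good. The same holds for $R$.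

*Proof.* (i) Each of the $m$ vertices of $Q$ keeps at least $m$ colors, so greedy coloring works.

(ii) Suppose $C_Q$ is bad and $S$ is violating. Each list keeps at least $m-1$ colors, so $|S|-1\ge|L(S)\setminus C_Q|\ge m-1$. Hence $S=Q$, and $|E_Q\setminus C_Q|\le m-1$ gives $|E_Q|\le m+1$. Every list on $Q$ is a subset of $E_Q$ with at least $m+1$ elements, so all lists equal $E_Q$ and $|E_Q|=m+1$. Thus $Q$ is rigid, a contradiction. $\blacksquare$

At most four vertices of $P'$ have to be split between the two sides. A side that is not rigid tolerates any two colors; a rigid side is guaranteed to tolerate only one. This gives three cases.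

## Proof of Proposition 5: none, one, or two rigid cliques

**Step 4: settle the case that neither $Q$ nor $R$ is rigid.** Color at most two vertices of $P'$ with colors from $E_Q$ and the others, at most two, with colors from $E_R$. Then $|C_Q|,|C_R|\le2$, and both sets are good by Lemma 6.

**Step 5: settle the case that exactly one is rigid.** By symmetry let $R$ be rigid with all lists equal to $V=E_R$, $|V|=m+1$, and let $Q$ not be rigid. We aim for at most one color on the $R$ side.

If $|P'|\le3$, color one vertex of $P'$ (if there is one) from $V$ and the others, at most two, from $E_Q$. Then $|C_R|\le1$ and $|C_Q|\le2$, so both are good.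

Let $|P'|=4$. If some $v\in V$ lies in the lists of two vertices of $P'$, color those two with $v$ and the other two from $E_Q$. Then $|C_R|=1$ and $|C_Q|\le2$: good. If some $z\in E_Q$ lies in the lists of two vertices of $P'$, color those two with $z$, a third vertex from $E_Q$, and the fourth from $V$. Again $|C_Q|\le2$ and $|C_R|=1$: good.

There remains the case that the sets $L(p)\cap V$ $(p\in P')$ are pairwise disjoint and so are the sets $L(p)\cap E_Q$. We shall have to put three colors on the $Q$ side, and we use that $E_Q$ must now be huge. Each $L(p)$ with $p\in P'$ is the disjoint union of $L(p)\cap E_Q$ and $L(p)\cap V$. We have $\sum_p|L(p)|\ge4(m+1)$, and by disjointness $\sum_p|L(p)\cap V|\le|V|=m+1$. Hence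
$$\Bigl|\bigcup_{p\in P'}(L(p)\cap E_Q)\Bigr|=\sum_{p\in P'}|L(p)\cap E_Q|\ge3(m+1). \tag{4}$$

*Which $3$-sets are bad?* Let $C\subseteq E_Q$, $|C|=3$, be bad with violating set $S$. Then $m+1\le|L(S)|\le(|S|-1)+3=|S|+2$, so $|S|\ge m-1$. If $S=Q$, then $|E_Q|\le m+2<3(m+1)$, contradicting (4). So $|S|=m-1$; as $S$ is nonempty, $m\ge2$. Now $|L(S)|\le m+1$, so $|L(S)|=m+1$, and all vertices of $S$ have the same list $W$ with $|W|=m+1$. Moreover $|W\setminus C|\le|S|-1=m-2$, so $|W\cap C|\ge3$, that is, $C\subseteq W$.

Let $\mathcal W$ be the family of all $(m+1)$-sets that are the list of at least $m-1$ vertices of $Q$, with $\mathcal W=\emptyset$ if $m=1$. We have shown: *a $3$-set $C\subseteq E_Q$ that is contained in no member of $\mathcal W$ is good.*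

*The family $\mathcal W$ covers few colors.* If $m\ge3$, any two $(m-1)$-subsets of the $m$-set $Q$ intersect, because $2(m-1)>m$. A common vertex has only one list, so $|\mathcal W|\le1$ and $|\bigcup\mathcal W|\le m+1$. If $m=2$, then $|\mathcal W|\le2$ and its members have size $3$, so $|\bigcup\mathcal W|\le6<9=3(m+1)$. If $m=1$, the union is empty. In all cases $|\bigcup\mathcal W|<3(m+1)$.

By (4) some $p^*\in P'$ has a color $z\in L(p^*)\cap E_Q$ with $z\notin\bigcup\mathcal W$. Color $p^*$ with $z$, two further vertices of $P'$ from $E_Q$, and the last one from $V$. The three colors from $E_Q$ are distinct by disjointness, so $|C_Q|=3$; and $C_Q$ contains $z$, so it lies in no member of $\mathcal W$. Hence $C_Q$ is good. Also $|C_R|=1$ is good.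

**Step 6: settle the case that both are rigid, by the grid count.** Let all lists on $Q$ equal $U=E_Q$ and all lists on $R$ equal $V=E_R$, with $|U|=|V|=d=m+1$ and $U\cap V=\emptyset$. For $p\in P'$ let $x_p=|L(p)\cap U|$ and $y_p=|L(p)\cap V|$. Since $L(p)\subseteq U\cup V$, we have $x_p+y_p=|L(p)|\ge d$.

Let $N_p$ be the set of pairs $(u,v)\in U\times V$ with $u,v\notin L(p)$. The numbers $d-x_p$ and $d-y_p$ are nonnegative with sum at most $d$, so
$$|N_p|=(d-x_p)(d-y_p)\le\Bigl(\frac{2d-x_p-y_p}{2}\Bigr)^2\le\frac{d^2}{4}. \tag{5}$$

If some pair $(u,v)$ lies in no $N_p$, then every $p\in P'$ has $u$ or $v$ in its list. Color each $p\in P'$ with $u$ or $v$ accordingly. Then $|C_Q|\le1$ and $|C_R|\le1$, both good by Lemma 6(i), and $H_m$ is $L$-colorable.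

Otherwise the at most four sets $N_p$ cover all $d^2$ pairs, while each has at most $d^2/4$ elements. This forces $|P'|=4$, so $P'=P$, and equality in (5) for every $p$. Equality in the second inequality of (5) gives $x_p+y_p=d$; equality in the first gives $d-x_p=d-y_p$. So $d-x_p=d-y_p=d/2$. Hence $d=m+1$ is even, that is, $m$ is odd, and $|L(p)|=x_p+y_p=d=m+1$ for all $p\in P$.

Thus non-colorability can occur only in Step 6, and only with $m$ odd and $|L(p)|=m+1$ for all $p\in P$. This proves Proposition 5. $\blacksquare$

**Corollary 7.** For odd $s\ge3$, $\chi_\ell(G_s)=s$.

*Proof.* Let all lists on $G_s$ have size $s$. The number $m=s-1$ is even, so $H_{s-1}$ can be colored from its lists by Proposition 5. The vertices $v_Q$ and $v_R$ are nonadjacent and have $s-1$ neighbors each, so each still has a free color. Hence $\chi_\ell(G_s)\le s$. Since $Q\cup\{v_Q\}$ is a clique on $s$ vertices, $\chi_\ell(G_s)\ge s$. $\blacksquare$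

## The arithmetic $2j+1>2j+4j/s$ and disjoint copies

*Proof of Theorems 1 and 2.* **Step 1: compare the loss with the budget.** Let $s\ge5$ be odd, $t$ even, and $j=s-t$ with $0<j<s/4$; then $t>\frac34 s>3$, so $t\ge2$ and Proposition 4 applies. By Corollary 7, $\chi_\ell(G_s)=s$, and so $t\le\chi_\ell$. By Proposition 4, $\lambda_t(G_s)\le n-2j-1$. Since $n=2s+4$,
$$\frac{tn}{s}-(n-2j-1)=2j+1-\frac{jn}{s}=2j+1-\frac{j(2s+4)}{s}=1-\frac{4j}{s}>0,$$
which is the claim of Theorem 2.

**Step 2: check that $t=s-1$ is allowed.** For odd $s\ge5$ the number $s-1$ is even, and $j=1$ satisfies $4<s$. So (1) fails for $(\chi_\ell,t)=(s,s-1)$. For $s=5$, $t=4$ we get $n=14$ and $\lambda_4(G_5)\le14-3=11<11.2$, which is Theorem 1. $\blacksquare$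

*Proof of Corollary 3.* **Part (a): amplify the deficit by disjoint copies.** Take $k$ disjoint copies of $G_s$, with the lists of Proposition 4 on each copy. The components can be colored independently, so $\chi_\ell$ is still $s$. Each copy has $2s+4$ vertices, of which at most $\frac{t(2s+4)}{s}-\bigl(1-\frac{4(s-t)}{s}\bigr)$ can be colored. Summing over the copies, with $n=k(2s+4)$,
$$\lambda_t\le\frac{tn}{s}-k\Bigl(1-\frac{4(s-t)}{s}\Bigr).$$
The bracket is positive and does not depend on $k$, so for $k$ large enough the right-hand side is less than $\frac{tn}{s}-K$.

**Part (b): choose $s$ to make the ratio small.** Take $s=9$, $t=8$. Then $j=1$, $n=22$, $\lambda_8(G_9)\le22-3=19$ and $\frac{tn}{s}=\frac{176}{9}$. So $c\cdot\frac{176}{9}\le19$, that is, $c\le\frac{19\cdot9}{176}=\frac{171}{176}$. $\blacksquare$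

For comparison, with $j=1$ the same computation gives $c\le 1-\frac{s-4}{(s-1)(2s+4)}$. The subtracted fraction is $\frac1{56},\ \frac1{36},\ \frac5{176},\ \frac7{260}$ for $s=5,7,9,11$, and of these four $\frac5{176}$ is the largest.
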